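\title{Tori in the characteristic group of a locally conformally product structure}

\begin{abstract}
The characteristic group of a locally conformally product (LCP) structure on a compact manifold is a connected abelian Lie group that acts isometrically on the universal cover. We show that it need not be simply connected: there is an LCP structure on a compact $8$-manifold whose characteristic group is $\mathbb R^2\times\mathbb T^2$. We then determine the pairs of integral matrices by which a contracting deck transformation can act on the lattice and on the maximal torus of the characteristic group, and we deduce that the maximal torus can have every dimension except $1$.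
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{LCP structures}\label{ss:lcp}
Let $M$ be a compact connected manifold with a Riemannian metric $g$. A \emph{Weyl connection} on the conformal manifold $(M,[g])$ is a torsion-free linear connection $\nabla$ with $\nabla g=-2\theta\otimes g$ for some $1$-form $\theta$, the \emph{Lee form} of $\nabla$ with respect to $g$. Every $1$-form $\theta$ is the Lee form of exactly one Weyl connection, namely
\[
\nabla^\theta_\xi\zeta=\nabla^g_\xi\zeta+\theta(\xi)\zeta+\theta(\zeta)\xi-g(\xi,\zeta)\theta^\sharp ,
\]
where $\nabla^g$ is the Levi-Civita connection of $g$. If $\theta=d\varphi$ on an open set, then $\nabla^\theta(e^{2\varphi}g)=0$ there, so $\nabla^\theta$ is the Levi-Civita connection of $e^{2\varphi}g$. For exact $\theta$ this happens on all of $M$ and one is doing Riemannian geometry. For closed, non-exact $\theta$ it happens only locally.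

An \emph{LCP structure} (locally conformally product structure) on $M$ is a pair $(g,\theta)$ of a Riemannian metric and a closed, non-exact $1$-form such that $\nabla^\theta$ is not flat and has reducible holonomy. Reducibility means that $M$ carries a $\nabla^\theta$-parallel distribution other than $0$ and $TM$.

Pull $g$ and $\theta$ back to the universal cover $\tilde M$, write $\theta=d\varphi$ with $\varphi\in C^\infty(\tilde M)$, and put $h=e^{2\varphi}g$. The lift of $\nabla^\theta$ is the Levi-Civita connection of $h$. A \emph{similarity of ratio} $\lambda>0$ of a Riemannian manifold is a diffeomorphism $\psi$ that pulls the metric back to $\lambda^2$ times itself; it multiplies distances by $\lambda$ and preserves the Levi-Civita connection. Each $f\in\Gamma:=\pi_1(M)$ preserves $g$ and $\theta$, so $\varphi\circ f-\varphi$ is a constant $\log\lambda$ and $f$ is a similarity of $h$ of ratio $\lambda$. If all ratios were $1$, then $\varphi$ would descend to $M$ and $\theta$ would be exact. So $\Gamma$ contains elements of ratio $\lambda<1$.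

For a connected Riemannian manifold $(N,g_N)$ with distance $d$, the group $\mathrm{Sim}(N)$ of similarities carries the compact-open topology, which is the metrizable topology of uniform convergence on compact sets. The ratio is a continuous homomorphism $\mathrm{Sim}(N)\to\mathbb R_{>0}$, since it equals $d(\psi(p),\psi(p'))/d(p,p')$ for any fixed $p\ne p'$. Moreover $\mathrm{Sim}(N)$ is a Lie group: sending $\psi$ of ratio $\lambda$ to $(p,s)\mapsto(\psi(p),\lambda s)$ identifies it with a closed subgroup of the isometry group of $(N\times\mathbb R_{>0},\,s^{-2}(g_N+ds^2))$, and this isometry group is a Lie group by the Myers--Steenrod theorem.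

\subsection{The characteristic group}\label{ss:char}
We use two structure theorems of Kourganoff. The first describes the universal cover.

\begin{theorem}[Kourganoff]\label{thm:K1}
For an LCP structure on a compact manifold, $(\tilde M,h)$ is isometric to a product $\mathbb R^q\times(N,g_N)$, where $\mathbb R^q$ is flat Euclidean space with $q\ge1$ and $(N,g_N)$ is an irreducible, incomplete Riemannian manifold of dimension at least $2$.
\end{theorem}

This de Rham decomposition is unique. The vectors fixed by the holonomy group of $N$ form an invariant subspace; by irreducibility it is $0$ or the whole tangent space, and the second case is excluded because the trivial group acts reducibly in dimension $\ge2$. So the vectors tangent to the \emph{flat factor} $\mathbb R^q$ are exactly the vectors fixed by the holonomy of $h$, the vectors tangent to $N$ are those orthogonal to them, and the two factors are the leaves of these two distributions. Since similarities preserve the Levi-Civita connection, $\Gamma$ preserves both foliations, and every $f\in\Gamma$ is a product $f=(f_1,f_2)\in\mathrm{Sim}(\mathbb R^q)\times\mathrm{Sim}(N)$ of two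 similarities with the ratio of $f$.

Let $\mathrm P=\{f_2: f\in\Gamma\}$ be the projection of $\Gamma$ to $\mathrm{Sim}(N)$, let $\bar{\mathrm P}$ be its closure, and let $\bar{\mathrm P}_0$ be the identity component of $\bar{\mathrm P}$.

\begin{theorem}[Kourganoff]\label{thm:K2}
The group $\bar{\mathrm P}_0$ is a connected abelian Lie subgroup of $\mathrm{Iso}(N,g_N)$, and $\Gamma_0:=\Gamma\cap(\mathrm{Sim}(\mathbb R^q)\times\bar{\mathrm P}_0)$ is a lattice (a discrete cocompact subgroup) in $\mathbb R^q\times\bar{\mathrm P}_0$, where $\mathbb R^q$ acts on itself by translations.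
\end{theorem}

The \emph{characteristic group} of the LCP structure is $G=\mathbb R^q\times\bar{\mathrm P}_0\subset\mathrm{Iso}(\mathbb R^q)\times\mathrm{Iso}(N,g_N)$, and $\bar{\mathrm P}_0$ is the \emph{reduced characteristic group}. These groups record how the flat leaves wind around $M$. The leaf $\mathbb R^q\times\{p\}$ projects to a leaf in $M$ whose full preimage in $\tilde M$ is $\mathbb R^q\times\mathrm P p$. The closure of this preimage contains $\mathbb R^q\times\bar{\mathrm P}p$, so the orbits of $\bar{\mathrm P}_0$ give directions in which the leaf accumulates on itself.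

A connected abelian Lie group is isomorphic to $\mathbb R^k\times\mathbb T^m$, where $\mathbb T^m=\mathbb R^m/\mathbb Z^m$. If $\bar{\mathrm P}_0\cong\mathbb R^k\times\mathbb T^m$, then $\pi_1(G)\cong\mathbb Z^m$. The following question comes from the paper of del Barco and Moroianu \cite{dBM}.

\medskip
\noindent\emph{Given an LCP structure on a compact manifold, is its characteristic group simply connected? In other words, is $m$ always $0$?}
\medskip

One would guess that it is. In the basic example, a three-dimensional mapping torus (Example~\ref{ex:torus}), $G=\mathbb R^2$ is the universal cover of the torus $G/\Gamma_0$, as one expects of a group that lives on the universal cover of $M$. Also, an element of $\Gamma$ of ratio $\lambda<1$ acts on $G$ by an automorphism that contracts $\mathbb R^q$ and preserves the lattice $\Gamma_0$, while a circle has only the automorphisms $\pm1$; this tension does rule out $m=1$. It does not rule out $m=2$, because $\mathbb T^2$ has hyperbolic automorphisms.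

\begin{theorem}\label{thm:main}
There is an LCP structure on a compact $8$-dimensional manifold with reduced characteristic group $\bar{\mathrm P}_0\cong\mathbb R\times\mathbb T^2$ and characteristic group $G\cong\mathbb R^2\times\mathbb T^2$. Its fundamental group is $\pi_1(G)\cong\mathbb Z^2$, so the characteristic group need not be simply connected.
\end{theorem}

\subsection{Integral data}\label{ss:data}
To say which tori occur, we attach two integral matrices to each $f\in\Gamma$. A matrix $B\in GL(m,\mathbb Z)$ also denotes the automorphism of $\mathbb T^m$ that it induces; every continuous automorphism of $\mathbb T^m$ is of this form.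

Fix an isomorphism $\bar{\mathrm P}_0\cong\mathbb R^k\times\mathbb T^m$. Every compact subgroup of $G$ has trivial image in $\mathbb R^q\times\mathbb R^k$, so $\mathbb T^m$ is the unique maximal compact subgroup of $G$, its \emph{maximal torus}. Put
\[
E=\mathbb R^q,\qquad E'=\bar{\mathrm P}_0/\mathbb T^m\cong\mathbb R^k,\qquad n=q+k,
\]
and let $\Lambda$ be the image of $\Gamma_0$ in the vector space $G/\mathbb T^m=E\oplus E'$. It is cocompact because $\Gamma_0$ is. It is discrete because the preimage in $G$ of a compact set is compact and so contains finitely many elements of $\Gamma_0$. Hence $\Lambda$ is a lattice, and a choice of basis identifies $(E\oplus E',\Lambda)$ with $(\mathbb R^n,\mathbb Z^n)$.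

Let $f=(f_1,f_2)\in\Gamma$ have ratio $\lambda$, so that the linear part of $f_1$ is $\lambda O$ with $O\in O(q)$. Conjugation $c_f(\gamma)=f\gamma f^{-1}$ acts on the translation group $\mathbb R^q$ by $\lambda O$, and it acts on $\bar{\mathrm P}_0$ by conjugation with $f_2\in\bar{\mathrm P}$, which preserves the identity component. So $c_f$ is a continuous automorphism of $G$ of product form. It preserves $\Gamma_0=\Gamma\cap G$ and the maximal torus, and therefore induces $A\in GL(n,\mathbb Z)$ on $\Lambda=\mathbb Z^n$ and $B\in GL(m,\mathbb Z)$ on $\mathbb T^m$. We call $(\lambda,A,B,\mathbb R^n=E\oplus E')$ the \emph{integral data} of $f$. The minimal polynomial $p_A$ of $A$ is monic with integer coefficients, by Gauss's lemma. A \emph{rational subspace} of $\mathbb R^n$ is one spanned by vectors of $\mathbb Q^n$.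

\begin{theorem}\label{thm:data}
\begin{enumerate}
\item[(1)] \emph{(Necessity.)} Let $(\lambda,A,B,E\oplus E')$ be the integral data of an element $f\in\Gamma$ of ratio $\lambda\in(0,1)$, for an LCP structure on a compact manifold. Then $A$ preserves $E$ and $E'$, $A|_E$ is $\lambda$ times an isometry, $E$ lies in no proper rational subspace, and $p_A(B)=0$. Moreover $p_A$ is squarefree, and each of its irreducible factors has constant term $\pm1$, degree $\ge2$ and a root of modulus $\lambda$. Hence $A$ and $B$ are semisimple, and every irreducible factor of the characteristic polynomial of $B$ has degree $\ge2$ and a root of modulus $\lambda$.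
\item[(2)] \emph{(Converse.)} Let $\lambda\in(0,1)$ and $A\in GL(n,\mathbb Z)$, with an $A$-invariant decomposition $\mathbb R^n=E\oplus E'$ such that $\dim E\ge1$, $A|_E$ is $\lambda$ times an isometry of some inner product, and $E$ lies in no proper rational subspace. Let $B\in GL(m,\mathbb Z)$, $m\ge0$, satisfy $p_A(B)=0$. Then $(\lambda,A,B,E\oplus E')$ are the integral data of an element $f\in\Gamma$ for some LCP structure on a compact manifold.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:tori}
\begin{enumerate}
\item[(1)] The maximal torus $\mathbb T^m$ of the characteristic group never has dimension $1$. Every other dimension $m=0,2,3,4,\dots$ occurs.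
\item[(2)] If, for some $f\in\Gamma$ of ratio $\ne1$, the number $m$ is smaller than the degree of every irreducible factor of $p_A$, then $m=0$ and the characteristic group is simply connected.
\item[(3)] Always $k\ge1$. If $k=1$, then $q\in\{1,2\}$ and $(q+1)\mid m$. Conversely, for $q\in\{1,2\}$ and every $m\ge0$ divisible by $q+1$, there is an LCP structure on a compact manifold with flat factor $\mathbb R^q$ and $\bar{\mathrm P}_0\cong\mathbb R\times\mathbb T^m$. In particular, $\mathbb R\times\mathbb T^m$ is a reduced characteristic group if and only if $2\mid m$ or $3\mid m$.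
\end{enumerate}
\end{corollary}

Section~\ref{sec:idea} works out the cases $m=0,1,2$ by hand and reduces Theorem~\ref{thm:main} to a realization statement, Proposition~\ref{prop:real}. Sections~\ref{sec:Y} and~\ref{sec:lcp} prove that proposition; they do not depend on the later sections. Sections~\ref{sec:data} and~\ref{sec:tori} prove Theorem~\ref{thm:data} and Corollary~\ref{cor:tori}.

\section{From a mapping torus to a twisted lattice}\label{sec:idea}

The smallest cases all use the matrix
\[
A_0=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad \lambda_0=\frac{3-\sqrt5}{2},\qquad \alpha=\frac{-1-\sqrt5}{2}.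
\]
Its characteristic polynomial $t^2-3t+1$ has the roots $\lambda_0<1$ and $\lambda_0^{-1}$. The line $E_0=\mathbb R(1,\alpha)$ is the $\lambda_0$-eigenline, since $2+\alpha=\lambda_0$ and $1+\alpha=\lambda_0\alpha$. Let $E_0'$ be the $\lambda_0^{-1}$-eigenline. The functional $b(u)=u_2-\alpha u_1$ vanishes on $E_0$ and is a coordinate on $E_0'$; let $a$ be a functional that vanishes on $E_0'$ and is a coordinate on $E_0$. In the coordinates $(a,b)$ the matrix $A_0$ acts by $(a,b)\mapsto(\lambda_0a,\lambda_0^{-1}b)$.

\subsection{No torus}

\begin{example}\label{ex:torus}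
On $\tilde M=\mathbb R^2\times\mathbb R_{>0}$ let $\Gamma$ be generated by the translations $\gamma_x(u,\rho)=(u+x,\rho)$, $x\in\mathbb Z^2$, and by $f(u,\rho)=(A_0u,\lambda_0\rho)$. The quotient $M$ is the mapping torus of $A_0$ on $\mathbb T^2$, a compact $3$-manifold. The metric
\[
h=da^2+\big(\rho^4\,db^2+d\rho^2\big)
\]
satisfies $\gamma_x^*h=h$ and $f^*h=\lambda_0^2h$, because $\rho^4db^2$ is multiplied by $\lambda_0^4\lambda_0^{-2}$. Hence $g=\rho^{-2}h$ and $\theta=d\log\rho$ descend to $M$, and $\theta$ is not exact because $f$ has ratio $\lambda_0\neq1$. The surface $N$ with metric $\rho^4db^2+d\rho^2$ has Gaussian curvature $-(\rho^2)''/\rho^2=-2\rho^{-2}\ne0$, so $(g,\theta)$ is an LCP structure with flat factor $E_0$. The group $\mathrm P$ consists of the maps $(b,\rho)\mapsto(\lambda_0^{-l}b+c,\lambda_0^l\rho)$ with $l\in\mathbb Z$ and $c\in b(\mathbb Z^2)=\mathbb Z+\alpha\mathbb Z$. This set of $c$ is dense in $\mathbb R$ because $\alpha$ is irrational. In a convergent sequence of such maps the images $(c,\lambda_0^l)$ of the point $(0,1)$ converge, so $l$ is eventually constant and $c$ converges. Thus $\bar{\mathrm P}$ consists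 of the same maps with $c\in\mathbb R$, and
\[
\bar{\mathrm P}_0=E_0'\cong\mathbb R,\qquad G=E_0\times E_0'=\mathbb R^2,\qquad \Gamma_0=\mathbb Z^2 .
\]
\end{example}

The example shows where $\bar{\mathrm P}_0$ comes from: $\Gamma_0$ is discrete in $G$, but its projection along the flat factor is dense.

\subsection{Adding a torus: the algebra}\label{ss:algebra}
Suppose that $N$ is enlarged so that a torus $\mathbb T^m$ also acts on it isometrically, commuting with $E_0'$, and that $f_2$ normalizes the torus and acts on it by $B\in GL(m,\mathbb Z)$. We may then twist the lattice: choose a homomorphism $\chi\colon\mathbb Z^2\to\mathbb T^m$ and let $\gamma_x$ act on $N$ by the element $(b(x),\chi(x))$ of $\mathbb R\times\mathbb T^m$. Two conditions appear. The relation $f\gamma_xf^{-1}=\gamma_{A_0x}$ requires $\chi(A_0x)=B\chi(x)$. And to obtain $\bar{\mathrm P}_0=\mathbb R\times\mathbb T^m$, the elements $(b(x),\chi(x))$ must be dense in $\mathbb R\times\mathbb T^m$.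

The two conditions together restrict $B$. From $A_0^2-3A_0+1=0$ we get
\[
(B^2-3B+1)\chi(x)=\chi\big((A_0^2-3A_0+1)x\big)=0 ,
\]
and since $\chi$ has dense image, $B^2-3B+1=0$. For $m=1$ we have $B=\pm1$ and $B^2-3B+1\in\{-1,5\}$, so a circle cannot be added. For $m=2$ we can take $B=A_0$ and $\chi(x)=cx\bmod\mathbb Z^2$ with $c\in\mathbb R$; the first condition holds for every $c$. Density depends on $c$, and density of $\chi(\mathbb Z^2)$ alone is not enough. For $c=\sqrt5=-2\alpha-1$ the image of $\chi$ is dense in $\mathbb T^2$, but $cx_1\equiv-2\alpha x_1\equiv 2b(x)\bmod\mathbb Z$, so all the pairs $(b(x),\chi(x))$ lie in the proper closed subgroup $\{(b,t):t_1\equiv2b\}$. The number $c$ must avoid all such relations. We set up the general form of these conditions; $\langle\cdot,\cdot\rangle$ is the standard pairing on $\mathbb R^n$ or $\mathbb R^m$.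

\begin{definition}\label{def:adm}
\emph{Admissible data} consist of integers $n\ge2$ and $m\in\{0,2,3,\dots\}$, a number $\lambda\in(0,1)$, matrices $A\in GL(n,\mathbb Z)$, $B\in GL(m,\mathbb Z)$, $C\in\mathrm{Mat}_{m\times n}(\mathbb R)$, and an $A$-invariant decomposition $\mathbb R^n=E\oplus E'$ with $q=\dim E\ge1$, $k=\dim E'$, such that
\begin{enumerate}
\item[(a)] $A|_E$ is $\lambda$ times an isometry for some inner product $g_E$ on $E$;
\item[(b)] $CA=BC$;
\item[(c)] if $w\in\mathbb Z^m$ and $v\in\mathbb Z^n$ satisfy $\langle w,Cu\rangle=\langle v,u\rangle$ for all $u\in E$, then $w=0$ and $v=0$.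
\end{enumerate}
We write $x=x_E+x_{E'}$ for $x\in\mathbb R^n$, and put $D=A|_{E'}$, $K=E'\times\mathbb T^m$,
\[
\chi\colon\mathbb Z^n\to\mathbb T^m,\quad\chi(x)=Cx\bmod\mathbb Z^m,\qquad \mathrm P'=\{(x_{E'},\chi(x)):x\in\mathbb Z^n\}\subset K.
\]
\end{definition}

By (b), $\chi(Ax)=B\chi(x)$. Also $k\ge1$, since $k=0$ would give $|\det A|=\lambda^q\ne1$. Nothing is lost by excluding $m=1$: in that case $B=\pm1$, so $|Cu|=|CA^lu|\to0$ for $u\in E$ by (a) and (b), and (c) fails for $w=1$, $v=0$.

Condition (c) is the density condition, expressed through characters. A \emph{character} of an abelian Lie group is a continuous homomorphism to $S^1$. A subgroup $H$ of a connected abelian Lie group $L$ is dense if and only if the only character of $L$ that is trivial on $H$ is the trivial one: if $\bar H\ne L$, then $L/\bar H$ is a nontrivial group of the form $\mathbb R^i\times\mathbb T^j$, and such a group has a nontrivial character.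

\begin{lemma}\label{lem:dense}
Condition \emph{(c)} holds if and only if $\mathrm P'$ is dense in $K$.
\end{lemma}

\begin{proof}
The characters of $K$ are the maps $(b,t)\mapsto e^{2\pi i(s(b)+\langle w,t\rangle)}$ with $s\in(E')^*$ and $w\in\mathbb Z^m$. Such a character is trivial on $\mathrm P'$ if and only if the linear functional $u\mapsto s(u_{E'})+\langle w,Cu\rangle$ on $\mathbb R^n$ takes integer values on $\mathbb Z^n$, that is, if and only if
\begin{equation}\label{eq:char}
s(u_{E'})+\langle w,Cu\rangle=\langle v,u\rangle\quad\text{for all }u\in\mathbb R^n
\end{equation}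
with some $v\in\mathbb Z^n$. Assume (c). Restricting \eqref{eq:char} to $E$ gives $w=0$ and $v=0$, and then $s=0$; so the character is trivial and $\mathrm P'$ is dense. Conversely, let $(w,v)\ne0$ violate (c), and define $s(u)=\langle v,u\rangle-\langle w,Cu\rangle$ for $u\in E'$. Then \eqref{eq:char} holds on $E$ and on $E'$, hence on $\mathbb R^n$. The character given by $(s,w)$ is nontrivial, since $s=0$ and $w=0$ would force $v=0$. So $\mathrm P'$ is not dense.
\end{proof}

\begin{example}\label{ex:adm}
Take $n=m=2$, $A=B=A_0$, $\lambda=\lambda_0$, $E=E_0$, $E'=E_0'$ and $C=\sqrt2\,I_2$. Condition (a) holds because $E_0$ is the $\lambda_0$-eigenline, and (b) holds because $C$ is scalar. The hypothesis in (c), evaluated at $u=(1,\alpha)$, reads $\sqrt2\,(w_1+w_2\alpha)=v_1+v_2\alpha$. If $w\ne0$, then $w_1+w_2\alpha\ne0$ because $\alpha$ is irrational, so $\sqrt2\in\mathbb Q(\sqrt5)$. This is false: squaring $\sqrt2=r+r'\sqrt5$ gives $rr'=0$, hence $r^2=2$ or $5r'^2=2$, with no rational solution. So $w=0$, then $v_1+v_2\alpha=0$, and $v=0$. The data are admissible.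
\end{example}

\subsection{Adding a torus: the topology}
It remains to find the space on which the torus acts. We look for $N=E'\times Y$, where $Y$ carries a $\mathbb T^m$-action and a diffeomorphism $F$ that normalizes it through $B$ and plays the role of $\rho\mapsto\lambda_0\rho$ in Example~\ref{ex:torus}. The first candidate is $Y=\mathbb R\times\mathbb T^m$ with $F(s,t)=(s+1,Bt)$. It is not simply connected, and the characteristic group is read on the universal cover, where the torus unwinds to a group $\mathbb R^m$ of translations. The difficulty is therefore to make the torus act, compatibly with $B$, on a simply connected $Y$. Section~\ref{sec:Y} does this with $\dim Y=3m$, and Section~\ref{sec:lcp} builds the metric. The outcome is the following.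

\begin{proposition}\label{prop:real}
For admissible data there is an LCP structure on a compact manifold $M$ with flat factor $E\cong\mathbb R^q$ and $\bar{\mathrm P}_0=K\cong\mathbb R^k\times\mathbb T^m$. Its group $\Gamma$ contains an element $f$ of ratio $\lambda$ that acts by conjugation on $E\times E'\times\mathbb T^m$ as $A|_E\times D\times B$, and $\Gamma_0=\{(x_E,x_{E'},\chi(x)):x\in\mathbb Z^n\}$. If $m\ge2$, then $\dim M=n+3m$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:real} to the data of Example~\ref{ex:adm}, where $q=k=1$, $m=2$ and $n+3m=8$.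
\end{proof}

\section{A simply connected manifold with a twisted torus action}\label{sec:Y}

The product $Q=(S^3)^m$ of Hopf fibrations is simply connected and carries a free $\mathbb T^m$-action, but it has no evident diffeomorphism that normalizes the action through $B$, and it is compact. An infinite chain of copies of $Q$ repairs both defects. On the $j$-th copy we let the torus act through $B^{-j}$; the shift of the chain then has the required equivariance by construction. Neighboring copies carry different actions, but near an orbit both look like $\mathbb T^m\times\mathbb R^{2m}$, and there the automorphism $B^{-1}$ of the first factor matches them. So we glue along tubes around orbits.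

\begin{lemma}\label{lem:Y}
Let $m\in\{0,2,3,\dots\}$ and $B\in GL(m,\mathbb Z)$. There exist a connected, simply connected manifold $Y$, a smooth free action $(t,p)\mapsto t*p$ of $\mathbb T^m$ on $Y$, and a diffeomorphism $F$ of $Y$ with
\begin{equation}\label{eq:equiv}
F(t*p)=(Bt)*F(p).
\end{equation}
On the quotient manifold $X=Y/\mathbb T^m$, with the induced diffeomorphism again denoted by $F$, there are open sets $V_j$ $(j\in\mathbb Z)$, a compact set $X_0\subset V_0$ and a point $x_0\in X_0$ such that
\begin{enumerate}
\item[(i)] $FV_j=V_{j+1}$, and $V_i\cap V_j=\emptyset$ for $|i-j|\ge2$;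
\item[(ii)] $X=\bigcup_jF^jX_0$;
\item[(iii)] $x_0$ has a neighborhood that meets no $V_j$ with $j\ne0$.
\end{enumerate}
One has $Y=\mathbb R$ for $m=0$ and $\dim Y=3m$ for $m\ge2$.
\end{lemma}

Since $\mathbb T^m$ is compact and acts freely, $\pi\colon Y\to X$ is a principal $\mathbb T^m$-bundle over a manifold, and by \eqref{eq:equiv} $F$ maps orbits to orbits; this gives the induced map. Properties (i) and (ii) will make sums over the powers of $F$ locally finite and the final quotient compact. Property (iii) leaves a place where the metric can be prescribed freely.

\begin{proof}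
For $m=0$ take $Y=X=\mathbb R$, $F(s)=s+1$, $V_j=(j-\frac13,j+\frac43)$, $X_0=[0,1]$ and $x_0=\frac12$, with the neighborhood $(\frac13,\frac23)$ in (iii). Now let $m\ge2$ and write $T=\mathbb T^m$.

\emph{Tubes.} Let $T$ act on $Q=(S^3)^m\subset(\mathbb C^2)^m$ by $t\cdot(z_l)_l=(e^{2\pi it_l}z_l)_l$. The action is free and $Q/T=(S^2)^m$. Define
\[
\Psi\colon T\times\mathbb C^m\to Q,\qquad \Psi(s,y)=\Big(e^{2\pi is_l}\frac{(y_l,1)}{\sqrt{1+|y_l|^2}}\Big)_l .
\]
Its image is the open set where each $z_l=(z_l',z_l'')$ has $z_l''\ne0$, and its inverse is given by $y_l=z_l'/z_l''$, $e^{2\pi is_l}=z_l''/|z_l''|$. So $\Psi$ is an open embedding with $t\cdot\Psi(s,y)=\Psi(s+t,y)$, and it covers a chart $\mathbb C^m=\mathbb R^{2m}\subset(S^2)^m$. Fix $c\in\mathbb R^{2m}$ with $|c|=3$ and put $\Psi_\pm(s,y)=\Psi(s,y\pm c)$ for $|y|\le2$. The closed balls of radius $2$ around $c$ and $-c$ are disjoint, and the ball $|y|<1$ around the origin of the chart meets neither.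

\emph{Gluing.} Let $Q^\circ=Q\setminus\bigcup_\pm\Psi_\pm(T\times\{|y|\le\frac12\})$, let $R=\{y\in\mathbb R^{2m}:\frac12<|y|<2\}$, and let $Q_j=Q^\circ\times\{j\}$ for $j\in\mathbb Z$, with the free action $t*(z,j)=((B^{-j}t)\cdot z,j)$. For every $j$ glue the open set $\Psi_+(T\times R)\times\{j\}$ of $Q_j$ to the open set $\Psi_-(T\times R)\times\{j+1\}$ of $Q_{j+1}$ by the diffeomorphism
\begin{equation}\label{eq:glue}
\big(\Psi_+(s,y),j\big)\sim\big(\Psi_-(B^{-1}s,\,y/|y|^2),\,j+1\big),
\end{equation}
and let $Y$ be the quotient of $\bigsqcup_jQ_j$. The inversion $y\mapsto y/|y|^2$ preserves $R$ and exchanges its inner and outer ends. The $+$ and $-$ regions of each $Q_j$ are disjoint, so no point takes part in two identifications. Hence each $Q_j$ embeds as an open subset of $Y$, and $Q_i\cap Q_j=\emptyset$ in $Y$ for $|i-j|\ge2$ (Figure~\ref{fig:chain}).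

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (-2.8,-0.12) rectangle (-1.2,0.92);
\fill[gray!25] (1.2,-0.12) rectangle (2.8,0.92);
\draw[thick] (-6,0.8) -- (-1.2,0.8);
\draw[thick] (-2.8,0) -- (2.8,0);
\draw[thick] (1.2,0.8) -- (6,0.8);
\node[above] at (-4.4,0.8) {$V_{-1}$};
\node[above] at (0,0.05) {$V_0$};
\node[above] at (4.4,0.8) {$V_1$};
\fill (0,0) circle (2pt) node[below] {$x_0$};
\node[below] at (1.2,-0.1) {\scriptsize $2$};
\node[below] at (2,-0.1) {\scriptsize $1$};
\node[below] at (2.8,-0.1) {\scriptsize $1/2$};
\node[above] at (1.2,0.9) {\scriptsize $1/2$};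
\node[above] at (2,0.9) {\scriptsize $1$};
\node[above] at (2.8,0.9) {\scriptsize $2$};
\draw[|-|] (-2,-0.9) -- (2,-0.9) node[midway,below] {$X_0$};
\draw[->] (3.6,-0.5) -- (5.6,-0.5) node[midway,below] {$F$};
\end{tikzpicture}
\caption{The chain $X=Y/\mathbb T^m$, drawn along its axis. Each $V_j$ is $(S^2)^m$ minus two closed balls of radius $\frac12$. Consecutive pieces overlap in an annulus (shaded); the numbers give the radius $|y|$ in $V_0$ (below) and the radius $|y|^{-1}$ in $V_1$ (above). The compact set $X_0$ ends at the spheres of radius $1$, and $F$ shifts the chain by one step.}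
\label{fig:chain}
\end{figure}

\emph{$Y$ is a manifold.} It is second countable and has a smooth atlas with transition maps \eqref{eq:glue}; the point to check is the Hausdorff property. Two points in one piece $Q_j$, or in two disjoint pieces, can be separated. Let $p\in Q_j$ and $p'\in Q_{j+1}$ be points that cannot be separated. Then some sequence in $Q_j\cap Q_{j+1}$ converges to both: there are $(s_i,y_i)\in T\times R$ with $\Psi_+(s_i,y_i)\to p$ and $\Psi_-(B^{-1}s_i,y_i/|y_i|^2)\to p'$ in $Q^\circ$. Since $T\times\bar R$ is compact, a subsequence converges to some $(s,y)\in T\times\bar R$, and $p=\Psi_+(s,y)$, $p'=\Psi_-(B^{-1}s,y/|y|^2)$. Now $p\in Q^\circ$ forces $|y|>\frac12$, and $p'\in Q^\circ$ forces $|y|^{-1}>\frac12$. So $y\in R$ and $p=p'$ in $Y$.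

\emph{The action and the shift.} On the left side of \eqref{eq:glue}, $t$ acts by $s\mapsto s+B^{-j}t$. On the right side it acts by $B^{-1}s\mapsto B^{-1}s+B^{-j-1}t=B^{-1}(s+B^{-j}t)$. So the gluing is equivariant, and $T$ acts smoothly and freely on $Y$. The gluing does not depend on $j$, so $F(z,j)=(z,j+1)$ is a well-defined diffeomorphism of $Y$, and
\[
F\big(t*(z,j)\big)=\big((B^{-j}t)\cdot z,\,j+1\big)=\big((B^{-(j+1)}Bt)\cdot z,\,j+1\big)=(Bt)*F(z,j).
\]

\emph{$Y$ is simply connected.} Let $Z=\bigcup_\pm\Psi_\pm(T\times\{0\})$, the union of two orbits. Choose a diffeomorphism $\beta\colon(0,2)\to(\frac12,2)$ equal to the identity near $2$. The map $\Psi_\pm(s,y)\mapsto\Psi_\pm(s,\beta(|y|)\,y/|y|)$, extended by the identity outside the tubes, is a diffeomorphism $Q\setminus Z\to Q^\circ$. The manifold $Q$ is connected and simply connected, and $Z$ is a compact submanifold of codimension $2m\ge4$. By transversality, a path in $Q$ with endpoints off $Z$ can be moved off $Z$ with fixed endpoints (this needs codimension $\ge2$), and a disk with boundary off $Z$ can be moved off $Z$ with fixed boundary (this needs codimension $\ge3$).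 So $Q^\circ$ is connected and simply connected. By van Kampen's theorem, the union of two simply connected open sets with path-connected intersection is simply connected. The chain $Q_{-l}\cup\dots\cup Q_l$ is built by adding one piece at a time along an overlap diffeomorphic to $T\times R$, which is path-connected, so every finite chain is simply connected. Any two points and any loop of $Y$ lie in a finite chain, so $Y$ is connected and simply connected.

\emph{The quotient.} Let $V_j\subset X$ be the image of $Q_j$; it is open, and (i) holds. Identify $V_0$ with $(S^2)^m$ minus the closed balls of radius $\frac12$ around $\pm c$. Let $X_0\subset V_0$ be $(S^2)^m$ minus the open balls of radius $1$ around $\pm c$, a compact set, and let $x_0\in X_0$ be the origin of the chart. A point of $V_j$ outside $F^jX_0$ has $\frac12<|y|<1$ in one of the two annuli. If it is the $+$ annulus, the point is glued to a point with radius $|y|^{-1}\in(1,2)$ in the $-$ annulus of $V_{j+1}$, which lies in $F^{j+1}X_0$. If it is the $-$ annulus, the point is glued to a point with radius $|y|^{-1}\in(1,2)$ in the $+$ annulus of $V_{j-1}$, which lies in $F^{j-1}X_0$.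 This proves (ii). Finally $V_0\cap V_{\pm1}$ lies in the balls of radius $2$ around $\pm c$, so the ball of radius $1$ around $x_0$ satisfies (iii).
\end{proof}

\begin{remark}
The overlap $T\times R$ is not simply connected, and van Kampen's theorem does not need it to be: its loops bound disks in each of the two pieces. The hypothesis $m\ge2$ enters through the codimension of $Z$. For $m=1$, $S^3$ minus two Hopf fibers is a trivial circle bundle over an annulus, with fundamental group $\mathbb Z^2$.
\end{remark}

We need a function on $X$ that replaces the coordinate $\rho$ of Example~\ref{ex:torus}, and a partition of unity that $F$ permutes.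

\begin{lemma}\label{lem:fun}
Let $0<\lambda<1$. There are smooth functions $\eta\ge0$, $\rho>0$ and $\tau$ on $X$ such that $\eta$ has compact support in $V_0$, $\sum_j\eta\circ F^{-j}=1$, near $x_0$ one has $\eta=1$ and $\eta\circ F^{-j}=0$ for $j\ne0$, and
\[
\rho\circ F=\lambda\rho,\qquad \tau\circ F=\tau+1 .
\]
\end{lemma}

\begin{proof}
Choose a smooth $\eta_0\ge0$ with compact support in $V_0$ and $\eta_0>0$ on $X_0$. The function $\eta_0\circ F^{-j}$ is supported in $V_j$. By (ii) the $V_i$ cover $X$, and by (i) each $V_i$ meets only $V_{i-1},V_i,V_{i+1}$, so $\sigma=\sum_j\eta_0\circ F^{-j}$ is a locally finite sum. It is positive by (ii) and $F$-invariant. Put $\eta=\eta_0/\sigma$. Then $\sum_j\eta\circ F^{-j}=1$, and by (iii) only the term $j=0$ is nonzero near $x_0$. Put $\rho=\sum_j\lambda^j\,\eta\circ F^{-j}>0$. Then $\rho\circ F=\sum_j\lambda^j\,\eta\circ F^{-(j-1)}=\lambda\rho$, and $\tau=\log\rho/\log\lambda$ satisfies $\tau\circ F=\tau+1$.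
\end{proof}

We also regard $\eta,\rho,\tau$ as $\mathbb T^m$-invariant functions on $Y$ and as functions on any product with $Y$.

\section{The LCP structure}\label{sec:lcp}

We prove Proposition~\ref{prop:real}. Fix admissible data and take $Y$, $F$, $\eta$, $\rho$, $\tau$ from Section~\ref{sec:Y}.

\subsection{The group and the compact quotient}
Let $\tilde M=\mathbb R^n\times Y$, a simply connected manifold, and let $\Gamma$ be generated by
\[
\gamma_x(u,p)=(u+x,\ \chi(x)*p)\quad(x\in\mathbb Z^n),\qquad f(u,p)=(Au,\ F(p)).
\]
We have $\gamma_x\gamma_{x'}=\gamma_{x+x'}$, and by \eqref{eq:equiv} and (b),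
\begin{equation}\label{eq:rel}
f\gamma_x(u,p)=\big(Au+Ax,\ (B\chi(x))*F(p)\big)=\gamma_{Ax}f(u,p).
\end{equation}
Since $A$ is invertible on $\mathbb Z^n$, every element of $\Gamma$ has the form $\gamma_xf^l$, and also the form $f^l\gamma_x$. Note that $\tau\circ\gamma_xf^l=\tau+l$.

The action is free: if $\gamma_xf^l$ fixes a point, then $l=0$ by the last formula, and then $x=0$ from the first component. It is properly discontinuous: let $L_1\subset\mathbb R^n$ and $L_2\subset Y$ be compact and suppose that $\gamma_xf^l(L_1\times L_2)$ meets $L_1\times L_2$. Then $|l|$ is at most the diameter of the bounded set $\tau(L_2)$, and for each such $l$ the lattice point $x$ lies in the compact set $L_1-A^lL_1$; so only finitely many elements of $\Gamma$ are possible. It is cocompact: given $(u,p)$, by (ii) a power of $f$ moves $p$ into the compact $\mathbb T^m$-invariant set $\pi^{-1}(X_0)$, and then some $\gamma_x$ moves the first component into $[0,1]^n$ while the second stays in $\pi^{-1}(X_0)$. Hence $M=\tilde M/\Gamma$ is a compact manifold of dimension $n+\dim Y$ with universal cover $\tilde M$ and $\pi_1(M)=\Gamma$.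

\subsection{The metric}
Write $\tilde M=E\times N$ with $N=E'\times Y$; then $\dim N\ge2$ because $k\ge1$. The group $K=E'\times\mathbb T^m$ acts freely on $N$ by $(b,t)(b',p)=(b+b',t*p)$, and $N\to X$, $(b,p)\mapsto\pi(p)$, is a principal $K$-bundle, trivial wherever $\pi$ is. Let $f_2(b,p)=(Db,F(p))$. By \eqref{eq:equiv}, $f_2(b,t)f_2^{-1}=(Db,Bt)$, so $f_2$ normalizes $K$. In the splitting $\tilde M=E\times N$,
\begin{equation}\label{eq:split}
\gamma_x=\big(\text{translation by }x_E,\ (x_{E'},\chi(x))\in K\big),\qquad f=(A|_E,f_2).
\end{equation}

We want a $K$-invariant metric $g_N$ with $f_2^*g_N=\lambda^2g_N$. Such a metric is obtained by summing the rescaled translates of any $K$-invariant metric. But $N$ must also be irreducible: otherwise the decomposition of Theorem~\ref{thm:K1} could differ from $E\times N$, and $\bar{\mathrm P}_0$ would have to be computed on another factor. We enforce this by making $g_N$ hyperbolic near one orbit.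

Let $U$ be a coordinate neighborhood of $x_0$ in $X$ with coordinates $(r,y_1,\dots,y_{d-1})$, $d=\dim X\ge1$, over which $N|_U\cong K\times U$, and let $\kappa$ be a translation-invariant, hence flat, metric on $K$. The metric
\begin{equation}\label{eq:hyp}
dr^2+e^{2r}\Big(\sum_idy_i^2+\kappa\Big)
\end{equation}
on $K\times U$ is $K$-invariant. It has constant curvature $-1$: the substitution $s=e^{-r}$ turns it into $s^{-2}(ds^2+\sum_idy_i^2+\kappa)$, locally the metric of the upper half-space. Choose a neighborhood $U'$ of $x_0$ with $\overline{U'}\subset U$, and cover $X\setminus\overline{U'}$ by trivializing open sets $U_a\subset X\setminus\overline{U'}$. On $N|_{U_a}\cong K\times U_a$ take the product of $\kappa$ with any metric on $U_a$. A partition of unity on $X$ subordinate to the cover by $U$ and the $U_a$ glues these metrics to a $K$-invariant metric $g_1$ on $N$ that equals \eqref{eq:hyp} over $U'$. Set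
\[
g_N=\sum_{j\in\mathbb Z}\lambda^{2j}\,(f_2^{-j})^*(\eta\,g_1)=\sum_{j\in\mathbb Z}\lambda^{2j}\,(\eta\circ F^{-j})\,(f_2^{-j})^*g_1 .
\]
The $j$-th term is supported over $V_j$, so the sum is locally finite, and it is positive definite because $\sum_j\eta\circ F^{-j}=1$. Each term is $K$-invariant: for $\beta\in K$ we have $f_2^{-j}\beta=\beta'f_2^{-j}$ with $\beta'\in K$, and $\beta'$ preserves $\eta g_1$. Shifting the index gives $f_2^*g_N=\sum_j\lambda^{2j}(f_2^{-(j-1)})^*(\eta g_1)=\lambda^2g_N$. By Lemma~\ref{lem:fun}, near the orbit over $x_0$ we have $g_N=g_1$, which is the metric \eqref{eq:hyp}.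

\subsection{The LCP structure and its de Rham decomposition}
Let $h=g_E+g_N$ on $\tilde M=E\times N$. By \eqref{eq:split} and (a), $\gamma_x^*h=h$ and $f^*h=\lambda^2h$. Put $\varphi=\log\rho$, $g=e^{-2\varphi}h=\rho^{-2}h$ and $\theta=d\varphi$. Since $\varphi\circ\gamma_x=\varphi$ and $\varphi\circ f=\varphi+\log\lambda$, both $g$ and $\theta$ are $\Gamma$-invariant and descend to $M$. The form $\theta$ is closed. It is not exact: the pullback of a primitive on $M$ would differ from $\varphi$ by a constant, so $\varphi$ would be $f$-invariant. The lift of $\nabla^\theta$ is the Levi-Civita connection of $h=e^{2\varphi}g$. It is not flat, since $\dim N\ge2$ and $N$ has curvature $-1$ on an open set. The distribution $TE$ is parallel, nonzero, proper and $\Gamma$-invariant, so it descends to a $\nabla^\theta$-parallel distribution on $M$. Hence $(g,\theta)$ is an LCP structure.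

By the Ambrose--Singer theorem, the Lie algebra of the holonomy group of $N$ at a point $p$ contains the curvature endomorphisms $R_p(\xi,\zeta)$. At a point $p$ over $x_0$ the curvature is constant and nonzero, so $R_p(\xi,\zeta)$ is, up to sign, the map $\omega\mapsto g_N(\zeta,\omega)\xi-g_N(\xi,\omega)\zeta$, and these maps span $\mathfrak{so}(T_pN)$. So the holonomy group of $N$ contains $SO(T_pN)$, and $N$ is irreducible. It is incomplete: otherwise the contraction $f_2$ would have a fixed point by Banach's theorem, which contradicts $\tau\circ f_2=\tau+1$. By the uniqueness shown in Section~\ref{ss:char}, $E\times N$ is the decomposition of Theorem~\ref{thm:K1}.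

\subsection{The closure of $\mathrm P$}
By \eqref{eq:split}, the second component of $f^l\gamma_x$ lies in $f_2^l\mathrm P'$, and $\mathrm P=\bigcup_{l\in\mathbb Z}f_2^l\mathrm P'$. The closure of $\mathrm P$ is taken in $\mathrm{Sim}(N)$, while Lemma~\ref{lem:dense} concerns the Lie group $K$, so we first compare the two topologies.

The action gives a continuous injective homomorphism $K\to\mathrm{Iso}(N)\subset\mathrm{Sim}(N)$. Let $\beta_i=(b_i,t_i)\in K$ converge to $\psi$ in $\mathrm{Sim}(N)$. The points $\beta_i(0,p)=(b_i,t_i*p)$ converge in $N$, so $b_i$ converges in $E'$. Since $\mathbb T^m$ is compact, every subsequence of $(\beta_i)$ has a further subsequence that converges in the Lie group $K$; its limit is also a limit in $\mathrm{Sim}(N)$, so it equals $\psi$. Hence $\psi\in K$ and $\beta_i\to\psi$ in $K$. As $\mathrm{Sim}(N)$ is metrizable, $K$ is closed in $\mathrm{Sim}(N)$ and its Lie group topology is the induced one. By (c) and Lemma~\ref{lem:dense}, the closure of $\mathrm P'$ in $\mathrm{Sim}(N)$ is $K$.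

Elements of $f_2^l\mathrm P'$ have ratio $\lambda^l$. The set $\{\lambda^l:l\in\mathbb Z\}$ is closed and discrete in $\mathbb R_{>0}$ and the ratio is continuous, so on $\bar{\mathrm P}$ the ratio takes values in this set, and the elements of ratio $\lambda^l$ form an open and closed subset of $\bar{\mathrm P}$. Being open, this subset is the closure of its intersection with $\mathrm P$, that is, $\overline{f_2^l\mathrm P'}=f_2^l\,\overline{\mathrm P'}=f_2^lK$. Thus $\bar{\mathrm P}=\bigsqcup_lf_2^lK$ with open and closed pieces, and since $K$ is connected, $\bar{\mathrm P}_0=K$.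

An element $\gamma_xf^l$ of $\Gamma_0$ has second component in $K$, hence ratio $1$, so $l=0$; and every $\gamma_x$ lies in $\Gamma_0$. By \eqref{eq:split}, $\Gamma_0=\{(x_E,x_{E'},\chi(x)):x\in\mathbb Z^n\}$. Conjugation by $f=(A|_E,f_2)$ sends the translation by $e\in E$ to the translation by $Ae$ and acts on $K$ by $D\times B$. This proves Proposition~\ref{prop:real}. \qed

\begin{remark}
Condition (a) makes $f$ a similarity on the flat factor, (b) gives the relation \eqref{eq:rel}, and (c) was used only for $\overline{\mathrm P'}=K$. Without (c) the construction still gives an LCP structure, with $\bar{\mathrm P}=\bigsqcup_lf_2^l\,\overline{\mathrm P'}$; then $\bar{\mathrm P}_0$ is the identity component of the proper closed subgroup $\overline{\mathrm P'}$ of $K$.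
\end{remark}

\section{Which integral data occur}\label{sec:data}

We prove Theorem~\ref{thm:data}. The kernel of a rational matrix is a rational subspace, every rational subspace is such a kernel, and so intersections of rational subspaces are rational. A proper rational subspace lies in the kernel of $\langle v,\cdot\rangle$ for some nonzero $v\in\mathbb Z^n$. Hence $E$ lies in no proper rational subspace if and only if no nonzero rational functional vanishes on $E$. By the criterion with characters in Section~\ref{ss:algebra}, this says that the image of $E$ in $\mathbb R^n/\mathbb Z^n$ is dense.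

When $E$ is so placed, a rational polynomial identity that holds for $A|_E$ holds for $A$. This transfers information from the contracting part to the whole matrix.

\begin{lemma}\label{lem:spec}
Let $A\in GL(n,\mathbb Z)$ preserve a subspace $E\ne0$ that lies in no proper rational subspace, and let $A|_E$ be $\lambda$ times an isometry with $0<\lambda<1$. Then $p_A$ is squarefree, and each irreducible factor of $p_A$ has constant term $\pm1$, a root of modulus $\lambda$, and degree $\ge2$.
\end{lemma}

\begin{proof}
The map $A|_E$ is diagonalizable over $\mathbb C$, and its eigenvalues are roots of $p_A$ of modulus $\lambda$. If $r\in\mathbb Q[t]$ vanishes at all these eigenvalues, then $r(A)|_E=0$. So the rational subspace $\ker r(A)$ contains $E$, hence $r(A)=0$ and $p_A\mid r$. Take for $r$ the product of the distinct monic irreducible factors of $p_A$: then $p_A\mid r$ shows that $p_A$ is squarefree. If an irreducible factor $p_i$ had no root of modulus $\lambda$, then $r=p_A/p_i$ would vanish at all eigenvalues of $A|_E$, and $p_A\mid r$ is impossible by degree. By Gauss's lemma the monic factor $p_i$ has integer coefficients and divides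 the characteristic polynomial of $A$ in $\mathbb Z[t]$, so $p_i(0)$ divides $\det A=\pm1$. A factor of degree one would then have the root $\pm1$, which does not have modulus $\lambda$.
\end{proof}

The condition on $E$ cannot be dropped: for $A=A_0\oplus1\in GL(3,\mathbb Z)$ and $E=E_0\oplus0$, the polynomial $p_A$ has the factor $t-1$.

\begin{proof}[Proof of Theorem~\ref{thm:data}(1)]
The automorphism $c_f$ of $G=\mathbb R^q\times\bar{\mathrm P}_0$ has product form $c_f=(c',c'')$ with $c'=\lambda O$, so $A$ preserves $E$ and $E'$ and $A|_E=\lambda O$. The remaining statements rest on one fact: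
\begin{equation}\label{eq:dense}
\mathrm{pr}_2(\Gamma_0)\text{ is dense in }\bar{\mathrm P}_0 .
\end{equation}
Indeed, $\bar{\mathrm P}$ is a closed subgroup of the Lie group $\mathrm{Sim}(N)$, hence a Lie group, so $\bar{\mathrm P}_0$ is open in $\bar{\mathrm P}$. As $\mathrm P$ is dense in $\bar{\mathrm P}$, the intersection $\mathrm P\cap\bar{\mathrm P}_0$ is dense in $\bar{\mathrm P}_0$, and this intersection is $\mathrm{pr}_2(\Gamma_0)$ by the definition of $\Gamma_0$.

\emph{The subspace $E$.} Suppose that $\langle v,\cdot\rangle$ vanishes on $E$ for some nonzero $v\in\mathbb Z^n$. Then it is a nonzero functional on $E'=\bar{\mathrm P}_0/\mathbb T^m$, and $\beta\mapsto e^{2\pi i\langle v,\bar\beta\rangle}$ is a nontrivial character of $\bar{\mathrm P}_0$, where $\bar\beta$ is the class of $\beta$ in $E'$. For $(e,\beta)\in\Gamma_0$ we have $e+\bar\beta\in\Lambda=\mathbb Z^n$, so $\langle v,\bar\beta\rangle=\langle v,e+\bar\beta\rangle\in\mathbb Z$. The character is thus trivial on $\mathrm{pr}_2(\Gamma_0)$, which contradicts \eqref{eq:dense}. So $E$ lies in no proper rational subspace, and Lemma~\ref{lem:spec} gives the statements on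 $p_A$.

\emph{The relation $p_A(B)=0$.} This is the computation of Section~\ref{ss:algebra}, with one new feature: $\Gamma_0$ may meet the torus, so it need not be the graph of a homomorphism on $\Lambda$. The intersection $\Phi=\Gamma_0\cap\mathbb T^m$, the kernel of $\Gamma_0\to\Lambda$, is a discrete subgroup of a compact group, hence finite, and this is enough. Write $G$ additively. Since $p_A$ has integer coefficients, $p_A(c_f)=(p_A(c'),p_A(c''))$ is a continuous endomorphism of $G$. It preserves $\Gamma_0$ and induces $p_A(A)=0$ on $\Lambda$, so it maps $\Gamma_0$ into $\Phi$. Therefore $p_A(c'')$ maps $\mathrm{pr}_2(\Gamma_0)$ into the finite set $\Phi\subset\bar{\mathrm P}_0$. By \eqref{eq:dense} and continuity it maps $\bar{\mathrm P}_0$ into $\Phi$, and by connectedness $p_A(c'')=0$. On $\mathbb T^m$ this endomorphism is induced by the integral matrix $p_A(B)$, which must map $\mathbb R^m$ into $\mathbb Z^m$; so $p_A(B)=0$.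

The minimal polynomial of $B$ divides the squarefree polynomial $p_A$. A matrix over $\mathbb Q$ with squarefree minimal polynomial is semisimple, so $A$ and $B$ are semisimple. The characteristic and minimal polynomials of $B$ have the same irreducible factors, so these are among the factors of $p_A$.
\end{proof}

For the converse, the missing ingredient is the matrix $C$. The solutions of (b) form a vector space, and (c) removes countably many affine subspaces from it. We must show that none of these is the whole space, and for this there must be enough rational solutions of (b); the hypothesis $p_A(B)=0$ provides them.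

\begin{proof}[Proof of Theorem~\ref{thm:data}(2)]
By Lemma~\ref{lem:spec}, $p_A=\prod_ip_i$ with distinct irreducible $p_i$ of degree $\ge2$; in particular $n\ge2$. Regard $\mathbb Q^n$ and $\mathbb Q^m$ as $\mathbb Q[t]$-modules, with $t$ acting as $A$ and as $B$. Both are annihilated by $p_A$, so both are modules over $\mathbb Q[t]/(p_A)=\prod_i\mathbb F_i$, a product of the fields $\mathbb F_i=\mathbb Q[t]/(p_i)$, and
\[
\mathbb Q^n\cong\bigoplus_i\mathbb F_i^{\,a_i},\qquad\mathbb Q^m\cong\bigoplus_i\mathbb F_i^{\,b_i}.
\]
All $a_i\ge1$, because $p_A$ is the minimal polynomial of $A$. Also $m=\sum_ib_i\deg p_i\ne1$. It suffices to find $C$ with (b) and (c). Then the data are admissible, and for the structure of Proposition~\ref{prop:real} we have $G/\mathbb T^m=E\oplus E'=\mathbb R^n$, the image $\Lambda$ of $\Gamma_0$ is $\mathbb Z^n$, and $c_f$ induces $A$ and $B$.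

For $m=0$, condition (b) is empty and (c) says that $E$ lies in no proper rational subspace. Let $m\ge2$, let $I$ be the real vector space of all $C\in\mathrm{Mat}_{m\times n}(\mathbb R)$ with $CA=BC$, and let $I_{\mathbb Q}$ be the set of rational matrices in $I$; these are the module homomorphisms $\mathbb Q^n\to\mathbb Q^m$. Each summand $\mathbb F_i$ of $\mathbb Q^m$ is the image of such a homomorphism: project $\mathbb Q^n$ onto one of its summands $\mathbb F_i$, which exists since $a_i\ge1$, and map it isomorphically onto the given one. Hence the images $C\mathbb Q^n$, $C\in I_{\mathbb Q}$, span $\mathbb Q^m$.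

For $(w,v)\in(\mathbb Z^m\times\mathbb Z^n)\setminus\{0\}$ let
\[
S_{w,v}=\{C\in I:\langle w,Cu\rangle=\langle v,u\rangle\text{ for all }u\in E\},
\]
which is empty or an affine subspace of $I$. Suppose $S_{w,v}=I$. Taking $C=0$ shows that $\langle v,\cdot\rangle$ vanishes on $E$, so $v=0$ and $w\ne0$. For $C\in I_{\mathbb Q}$ the rational functional $u\mapsto\langle w,Cu\rangle$ then vanishes on $E$, hence on $\mathbb R^n$. So $w$ is orthogonal to all the images $C\mathbb Q^n$, and $w=0$, a contradiction. Thus every $S_{w,v}$ is empty or a proper affine subspace, a null set for Lebesgue measure on $I$. Countably many null sets do not cover $I$, and any $C\in I$ outside their union satisfies (b) and (c).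
\end{proof}

\section{Which tori occur}\label{sec:tori}

To apply Theorem~\ref{thm:data}(2) we need subspaces $E$ that lie in no proper rational subspace. An irreducible characteristic polynomial gives them at no cost.

\begin{lemma}\label{lem:irr}
Let $A\in GL(n,\mathbb Z)$ have irreducible characteristic polynomial over $\mathbb Q$, and let $E\ne0$ be an $A$-invariant subspace of $\mathbb R^n$. Then $E$ lies in no proper rational subspace.
\end{lemma}

\begin{proof}
Let $W$ be a rational subspace of least dimension that contains $E$. The subspace $W\cap AW$ is rational and contains $E=AE$, so $W\cap AW=W$, and $AW=W$ by dimension. The characteristic polynomial of $A$ on $W\cap\mathbb Q^n\neq0$ is a rational factor of positive degree of the characteristic polynomial of $A$, so it has degree $n$ and $W=\mathbb R^n$.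
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:tori}(1) and (2)]
Let $f\in\Gamma$ have ratio $<1$. The number $m$ is the degree of the characteristic polynomial of $B$, so by Theorem~\ref{thm:data}(1) it is a sum of degrees of irreducible factors of $p_A$, each at least $2$. Hence $m\ne1$, and $m=0$ if $m$ is smaller than all these degrees. If in (2) the ratio of $f$ is $>1$, replace $f$ by $f^{-1}$ and so $A$ by $A^{-1}$. The minimal polynomial of $A^{-1}$ is a constant multiple of $t^{\deg p_A}p_A(1/t)$, and its irreducible factors arise from those of $p_A$ in the same way, with the same degrees.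

For existence, let $m\ge2$. We look for $A=B$ of size $m$ with irreducible characteristic polynomial and a real eigenvalue in $(0,1)$. Let $p=t^m+3t-1$. On $|t|=1$ we have $|t^m-1|\le2<3=|3t|$, so $p$ has no root on the unit circle and, by Rouch\'e's theorem, exactly one root in the open unit disk, counted with multiplicity. This root is a number $\lambda\in(0,1)$, since $p(0)=-1<0<3=p(1)$. Suppose $p=p'p''$ with monic integer factors of positive degree. Since $\lambda$ is a simple root, one factor does not vanish at $\lambda$. All its roots have modulus $>1$, so its constant term is an integer of modulus $>1$ that divides $p(0)=-1$, which is impossible. So $p$ is irreducible. Let $A=B$ be the companion matrix of $p$; it lies in $GL(m,\mathbb Z)$ because $p(0)=-1$, and $p_A=p$. Let $E=\ker(A-\lambda)$, a line, and let $E'$ be the kernel of $r(A)$ with $r=p/(t-\lambda)$, an invariant complement. By Lemma~\ref{lem:irr}, Theorem~\ref{thm:data}(2) applies and gives a maximal torus of dimension $m$. For $m=0$ use Example~\ref{ex:torus}.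
\end{proof}

When $k=1$, all roots of the characteristic polynomial of $A$ but one lie on the circle of radius $\lambda$. For $q\ge3$ this produces a multiplicative relation among the small roots, and a Galois automorphism that moves one of them to the large root destroys it.

\begin{proof}[Proof of Corollary~\ref{cor:tori}(3)]
Let $f\in\Gamma$ have ratio $\lambda<1$. If $k=0$, then $|\det A|=\lambda^q\ne1$, which is impossible; so $k\ge1$.

Let $k=1$ and let $p$ be the characteristic polynomial of $A$. Its roots, with multiplicity, are $q$ numbers $\beta_1,\dots,\beta_q$ of modulus $\lambda$, from $A|_E$, and the real eigenvalue $\mu$ of $A|_{E'}$, with $|\mu|=\lambda^{-q}$ since $|\det A|=1$. Factor $p$ into monic irreducible polynomials. Each has constant term $\pm1$, so the product of the moduli of its roots is $1$, and it must have a root of modulus $\ne\lambda$; this root is $\mu$. As $\mu$ is a simple root of $p$, there is only one factor. So $p=p_A$ is irreducible of degree $q+1$, and its roots are distinct. By Theorem~\ref{thm:data}(1), the characteristic polynomial of $B$ is a power of $p$, so $(q+1)\mid m$.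

Suppose $q\ge3$. A real $\beta_i$ equals $\pm\lambda$, so at most two of the distinct numbers $\beta_i$ are real, and there is a nonreal root $\gamma$ of modulus $\lambda$. Since $q\ge3$, there is a root $\beta\notin\{\gamma,\bar\gamma\}$ of modulus $\lambda$, real or not, and $\beta\bar\beta=\lambda^2=\gamma\bar\gamma$ in the splitting field of $p$. The Galois group permutes the roots of the irreducible polynomial $p$ transitively; choose $\sigma$ with $\sigma(\beta)=\mu$. Then $\sigma(\gamma)$ and $\sigma(\bar\gamma)$ are roots different from $\mu$, so $|\sigma(\gamma\bar\gamma)|=\lambda^2$. Every root has modulus at least $\lambda$, so $|\sigma(\beta\bar\beta)|\ge\lambda^{-q}\lambda>\lambda^2$. This contradicts $\sigma(\beta\bar\beta)=\sigma(\gamma\bar\gamma)$. Hence $q\le2$.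

Conversely, for $q=1$ let $A=A_0$, $E=E_0$, $E'=E_0'$; the polynomial $t^2-3t+1$ is irreducible because its roots are irrational. For $q=2$ let $A$ be the companion matrix of $p=t^3-t-1$. It is irreducible, since a rational root would be $\pm1$ and $p(1)=p(-1)=-1$. Its discriminant is $4-27=-23<0$, so it has one real root $\mu$, with $\mu>1$ because $p(1)<0<p(2)$, and a nonreal pair $\beta,\bar\beta$. The product of the roots is $1$, so $|\beta|^2=\mu^{-1}<1$. Let $e_1+ie_2$ be an eigenvector for $\beta$ with $e_1,e_2\in\mathbb R^3$, let $E$ be the plane spanned by $e_1,e_2$, and let $E'$ be the $\mu$-eigenline. Writing $\beta=|\beta|e^{i\omega}$ and separating real and imaginary parts gives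
\[
Ae_1=|\beta|(\cos\omega\,e_1-\sin\omega\,e_2),\qquad Ae_2=|\beta|(\sin\omega\,e_1+\cos\omega\,e_2),
\]
so $A|_E$ is $|\beta|$ times a rotation for the inner product in which $e_1,e_2$ are orthonormal. In both cases let $B$ be the block diagonal matrix with $m/(q+1)$ blocks equal to $A$ (of size $0$ if $m=0$). Then $p_A(B)=0$, the subspace $E$ lies in no proper rational subspace by Lemma~\ref{lem:irr}, and Theorem~\ref{thm:data}(2) gives an LCP structure with flat factor $\mathbb R^q$ and $\bar{\mathrm P}_0\cong\mathbb R\times\mathbb T^m$. The last sentence of (3) follows from the two directions, with $q+1\in\{2,3\}$.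
\end{proof}

\begin{thebibliography}{9}

\bibitem{dBM}
Viviana del Barco and Andrei Moroianu,
\emph{The characteristic group of Lie LCP manifolds},
arXiv:2511.23107 (2025).

\end{thebibliography}
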